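\title{A lower bound for paving over maximal abelian subalgebras}

\begin{abstract}
We show that the paving constant for partitions into $n$ projections is at least $2\sqrt{n-1}/n$ for every $n\ge2$, both for the diagonal MASA of $\mathcal B(\ell^2\mathbb N)$ and for the ultrapower of an arbitrary MASA in a II$_1$ factor. In each case a single self-adjoint contraction realizes the bound for all $n$. For singular MASAs the bound agrees with the known upper bound, which determines the paving constants and the paving size exactly. The witness is the sign of the adjacency matrix of Ramanujan graphs of large girth and large degree: in the ultraproduct it is a symmetry that is free, with amalgamation over $Q$, from all $Q$-valued diagonal matrices, for arbitrary tracial coefficient algebras $Q$.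
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Paving constants}
Let $B\subset N$ be von Neumann algebras with a faithful normal conditional expectation $E_B:N\to B$. Write $\mathcal P(B)$ for the set of projections of $B$ and $(N_h\ominus B)_1$ for the set of self-adjoint $x\in N$ with $\|x\|\le1$ and $E_B(x)=0$. A \emph{partition} in $B$ is a tuple $p_1,\dots,p_n\in\mathcal P(B)$ with $\sum_ip_i=1$; some $p_i$ may be zero. The $p_i$ are mutually orthogonal, so
\begin{equation}\label{eq:max}
\Big\|\sum_{i=1}^np_ixp_i\Big\|=\max_i\|p_ixp_i\|\le\|x\|.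
\end{equation}
To pave $x$ is to choose a partition that makes this quantity small. Put
\[
\varepsilon_n(x;B)=\inf\Big\{\Big\|\sum_{i=1}^np_ixp_i\Big\|\ :\ p_1,\dots,p_n\text{ a partition in }B\Big\}.
\]
When $B$ is abelian, $\sum_ip_ibp_i=b$ for $b\in B$, so nothing can be gained on $B$ itself; this is why one imposes $E_B(x)=0$. For $\varepsilon>0$ the \emph{paving size} $\mathrm n(B\subset N;\varepsilon)$ is the least $n$ such that every $x\in(N_h\ominus B)_1$ admits a partition $p_1,\dots,p_n$ in $B$ with $\|\sum_ip_ixp_i\|\le\varepsilon$, and it is $\infty$ if there is no such $n$. We consider two cases.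

\emph{The Kadison--Singer case.} Let $\mathcal B=\mathcal B(\ell^2\mathbb N)$, let $\mathcal D\subset\mathcal B$ be the algebra of diagonal operators and $E_{\mathcal D}$ the map that keeps the diagonal. Then $(\mathcal B_h\ominus\mathcal D)_1$ consists of the self-adjoint contractions with zero diagonal, a partition in $\mathcal D$ is a partition of $\mathbb N$ into $n$ sets, and the $p_ixp_i$ are the corresponding principal submatrices. For $n\ge2$ put
\[
\varepsilon(\mathcal D\subset\mathcal B;n)=\sup\{\varepsilon_n(x;\mathcal D):x\in(\mathcal B_h\ominus\mathcal D)_1\}.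
\]

\emph{The II$_1$ case.} Let $M$ be a II$_1$ factor with trace $\tau$ and $\|y\|_2=\tau(y^*y)^{1/2}$, and let $A\subset M$ be a MASA (a maximal abelian $^*$-subalgebra, so that $A'\cap M=A$) with its $\tau$-preserving expectation $E_A$. Fix a free ultrafilter $\omega$ on $\mathbb N$. The tracial ultrapower $M^\omega$ is the quotient of $\ell^\infty(\mathbb N,M)$ by the ideal of sequences with $\lim_{k\to\omega}\|y_k\|_2=0$, with trace $\tau((y_k)_k)=\lim_\omega\tau(y_k)$. The classes of bounded sequences in $A$ form the subalgebra $A^\omega$, and $E_{A^\omega}((y_k)_k)=(E_A(y_k))_k$. For $n\ge2$ put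
\[
\varepsilon(A\subset M;n)=\sup\{\varepsilon_n(x;A^\omega):x\in(M^\omega_h\ominus A^\omega)_1\}.
\]

The following bounds are known. The solution of the Kadison--Singer paving problem by Marcus, Spielman and Srivastava gives $\varepsilon(\mathcal D\subset\mathcal B;n)\le12\,n^{-1/4}$. If $A$ is a \emph{singular} MASA, meaning that the only unitaries $u\in M$ with $uAu^*=A$ are those of $A$, then
\begin{equation}\label{eq:singular}
\varepsilon(A\subset M;n)\le 2\sqrt{n-1}/n\qquad(n\ge2).
\end{equation}
From below, $\mathrm n(\mathcal D\subset\mathcal B;\varepsilon)\ge\varepsilon^{-2}$ (Casazza--Edidin--Kalra--Paulsen), and $\mathrm n(A^\omega\subset M^\omega;\varepsilon)\ge\varepsilon^{-2}$ for every MASA $A$ in a II$_1$ factor $M$. These lower bounds give paving constants at least $n^{-1/2}$, while the right side of \eqref{eq:singular} is about $2n^{-1/2}$. The question, posed by Popa and Vaes \cite{PV}, is whether $\varepsilon(\mathcal D\subset\mathcal B;n)$ and $\varepsilon(A\subset M;n)$, for every MASA $A$ in a II$_1$ factor $M$, are bounded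 from below by $2\sqrt{n-1}/n$ for all $n\ge2$.

\subsection*{Results}
The answer is yes in both cases. For $t\in(0,1]$ put
\[
\varphi(t)=\begin{cases}2\sqrt{t(1-t)}&\text{if }t\le\frac12,\\ 1&\text{if }t\ge\frac12.\end{cases}
\]
The function $\varphi$ is nondecreasing and $\varphi(1/n)=2\sqrt{n-1}/n$ for $n\ge2$.

\begin{theorem}\label{thm:KS}
There is $x\in(\mathcal B_h\ominus\mathcal D)_1$ such that $\|\sum_ip_ixp_i\|\ge2\sqrt{n-1}/n$ for all $n\ge2$ and all partitions $p_1,\dots,p_n$ in $\mathcal D$.
\end{theorem}

\begin{theorem}\label{thm:II1}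
Let $M$ be a II$_1$ factor and $A\subset M$ a MASA or, more generally, any von Neumann subalgebra with $A'\cap M$ diffuse. There is $s=s^*\in M^\omega$ with $s^2=1$, $E_{A^\omega}(s)=0$ and $\|psp\|\ge\varphi(\tau(p))$ for every nonzero $p\in\mathcal P(A^\omega)$. Hence $\|\sum_ip_isp_i\|\ge2\sqrt{n-1}/n$ for all $n\ge2$ and all partitions $p_1,\dots,p_n$ in $A^\omega$.
\end{theorem}

Taking suprema, $\varepsilon(\mathcal D\subset\mathcal B;n)\ge2\sqrt{n-1}/n$ and $\varepsilon(A\subset M;n)\ge2\sqrt{n-1}/n$ for all $n\ge2$ and every MASA $A$ in every II$_1$ factor $M$.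

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item $\varepsilon(\mathcal D\subset\mathcal B;2)=\varepsilon(A\subset M;2)=1$ for every MASA $A$ in a II$_1$ factor $M$.
\item If $A$ is a singular MASA, then $\varepsilon(A\subset M;n)=2\sqrt{n-1}/n$ for all $n\ge2$.
\item For $0<\varepsilon<1$ put $n_+(\varepsilon)=2(1+\sqrt{1-\varepsilon^2})/\varepsilon^2$, which is $\sim4\varepsilon^{-2}$ as $\varepsilon\to0$. Then $\mathrm n(\mathcal D\subset\mathcal B;\varepsilon)\ge n_+(\varepsilon)$ and $\mathrm n(A^\omega\subset M^\omega;\varepsilon)\ge n_+(\varepsilon)$ for every MASA $A$. If $A$ is singular, then $\mathrm n(A^\omega\subset M^\omega;\varepsilon)=\lceil n_+(\varepsilon)\rceil$.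
\end{enumerate}
\end{corollary}

The upper bound \eqref{eq:singular} enters only in parts (2) and (3) of the corollary; the other known bounds are not used.

\subsection*{Where the number comes from}
In the presence of a trace, one piece of any partition into $n$ projections has trace at least $1/n$. By \eqref{eq:max} it therefore suffices to find an element all of whose compressions to projections of trace $t$ have large norm. Consider a symmetry $s$ (a self-adjoint unitary) and a projection $p$ of trace $t$ in general position, in the sense that every alternating product of $s$ and $p^\circ=p-t$ has trace zero. Expanding $p=t+p^\circ$ and using $s^2=1$,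
\[
\tau(psps)=t^2\tau(s^2)+2t\,\tau(p^\circ)+\tau(p^\circ sp^\circ s)=t^2 .
\]
Since $(psp)^2\le\|psp\|^2p$, this gives $\|psp\|\ge\sqrt t$, which for $t=1/n$ is the lower bound $n^{-1/2}$ above. But general position determines all moments of $psp$, and the norm sees all of them. Section~\ref{sec:compress} shows that they force $\|psp\|\ge\varphi(t)$, and $\varphi(1/n)$ is exactly the right side of \eqref{eq:singular}. This is the reason to expect a positive answer.

The difficulty is the order of the quantifiers. The element is fixed first and the partition is chosen afterwards, so the element has to be in general position with respect to all projections of the subalgebra at once. For the diagonal algebra $D_N$ of $M_N(\mathbb C)$ we obtain this asymptotically from expander graphs: if $T$ is the adjacency matrix of a $d$-regular graph and $b$ is a diagonal matrix, then the diagonal of $d^{-1}TbT$ is the average of $b$ over neighbors, and in a Ramanujan graph of large degree this is close to the global average of $b$, uniformly in $b$. A MASA in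 a II$_1$ factor raises a second difficulty. It can be placed inside $D_N\otimes Q\subset M_N(\mathbb C)\otimes Q=M$, but with $Q$ noncommutative, so every step has to work for diagonal matrices with entries in an arbitrary tracial algebra $Q$.

Section~\ref{sec:free} defines general position over $Q$ and treats $t=\frac12$ by hand, and Section~\ref{sec:compress} proves the bound $\varphi$. Sections~\ref{sec:graphs} and~\ref{sec:cheb} construct the symmetry from graphs. The theorems and the corollary are deduced in Sections~\ref{sec:thms} and~\ref{sec:cor}.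

\section{Free symmetries}\label{sec:free}

\subsection*{Tracial von Neumann algebras}
A tracial von Neumann algebra is a von Neumann algebra $\mathcal M$ with a faithful normal tracial state $\tau$; subalgebras contain the unit. We use the following standard facts.

The norm $\|y\|_2=\tau(y^*y)^{1/2}$ satisfies $\|ayb\|_2\le\|a\|\,\|y\|_2\,\|b\|$, so multiplication is jointly $\|\cdot\|_2$-continuous on sets bounded in operator norm. For a von Neumann subalgebra $B\subset\mathcal M$, the trace-preserving expectation $E_B(y)$ is the unique element of $B$ with $\tau(bE_B(y))=\tau(by)$ for all $b\in B$. The map $E_B$ is positive, unital, $B$-bimodular and contractive for $\|\cdot\|$ and $\|\cdot\|_2$, and $E_Q=E_QE_B$ if $Q\subset B$. A self-adjoint $y$ has a distribution, the probability measure $\mu$ on $\mathbb R$ with $\tau(f(y))=\int f\,d\mu$ for bounded Borel $f$; its support is the spectrum of $y$ because $\tau$ is faithful.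

For tracial von Neumann algebras $\mathcal M_k$, the ultraproduct $\prod_\omega\mathcal M_k$ is the algebra of bounded sequences $(y_k)_k$, $y_k\in\mathcal M_k$, modulo those with $\lim_\omega\|y_k\|_2=0$. It is a tracial von Neumann algebra with trace $\lim_\omega\tau(y_k)$. If $B_k\subset\mathcal M_k$, then $\prod_\omega B_k$ is a von Neumann subalgebra and the expectation onto it is computed componentwise. The quotient map is a $^*$-homomorphism of C$^*$-algebras, so it is contractive, $\|(y_k)_k\|\le\sup_k\|y_k\|$, and it commutes with continuous functional calculus. In particular a self-adjoint contraction has a lift by self-adjoint contractions: take real parts of any lift and apply $u\mapsto\max(-1,\min(1,u))$. Since $\omega$ is free, finitely many indices are irrelevant, and a sequence that tends to $0$ as $k\to\infty$ tends to $0$ along $\omega$.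

\subsection*{Freeness over a subalgebra}
Let $Q\subset B\subset\mathcal M$ be tracial von Neumann algebras and put $B^\circ=\{b\in B:E_Q(b)=0\}$. By bimodularity, $QB^\circ Q\subset B^\circ$.

\begin{definition}\label{def:free}
A symmetry $s\in\mathcal M$ is \emph{free from $B$ over $Q$} if $s$ commutes with $Q$ and
\begin{equation}\label{eq:free}
E_B(s\,b_1\,s\,b_2\cdots b_{r-1}\,s)=0\qquad(r\ge1,\ b_1,\dots,b_{r-1}\in B^\circ).
\end{equation}
\end{definition}

The case $r=1$ says $E_B(s)=0$. Call a product $c\,s\,b_1s\cdots b_{r-1}s\,c'$ with $r\ge1$, $b_i\in B^\circ$ and arbitrary $c,c'\in B$ a \emph{reduced word}. From $E_Q=E_QE_B$ and the $B$-bimodularity of $E_B$,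
\begin{equation}\label{eq:reduced}
E_Q(W)=0\quad\text{for every reduced word }W .
\end{equation}
In the language of free probability, the definition says that $B$ and $Q+Qs$ are free with amalgamation over $Q$; we use nothing beyond \eqref{eq:reduced}. For $Q=\mathbb C$ we have $E_Q=\tau$, and \eqref{eq:reduced} contains the general position of the introduction for every $p\in\mathcal P(B)$.

\begin{example}\label{ex:half}
Let $Q=\mathbb C$, let $s$ be free from $B$ over $\mathbb C$, and let $p\in\mathcal P(B)$ have trace $\frac12$. Then $r=2p-1$ is a symmetry in $B^\circ$. Put $u=rs$ and $c=\frac12(u+u^*)=\frac12(rs+sr)$. We have $rc=\frac12(s+rsr)=cr$, so $c$ commutes with $p$, and $pr=p=rp$ gives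
\[
psp=\tfrac12\,p(rs+sr)p=cp .
\]
For $j\ne0$ the power $u^j$ is $(rs)^j$ or $(sr)^{-j}$, a reduced word, so $\tau(u^j)=0$ and $c$ has the distribution of $\cos\theta$ with $\theta$ uniform on $[0,2\pi]$. The elements $u^jr$ are $r$, or $(rs)^jr$ with $j>0$, or $(sr)^{-j-1}s$ with $j<0$, and all have trace zero. Hence $\tau((psp)^mp)=\tau(c^m\frac{1+r}2)=\frac12\tau(c^m)$ for all $m\ge0$. So $psp$, as an element of $p\mathcal Mp$ with its normalized trace, has the distribution of $\cos\theta$, and $\|psp\|=1=\varphi(\frac12)$, whereas the second moment gives only $1/\sqrt2$. For later use we record the trace of the resolvent: for $z>1$,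
\[
\tau\big((z-psp)^{-1}p\big)=\frac12\int_0^{2\pi}\frac1{z-\cos\theta}\,\frac{d\theta}{2\pi}=\frac1{2\sqrt{z^2-1}} .
\]
\end{example}

\section{Compressions of a free symmetry}\label{sec:compress}

\begin{proposition}\label{prop:compress}
Let $Q\subset B\subset\mathcal M$ be tracial von Neumann algebras and let $s\in\mathcal M$ be a symmetry that is free from $B$ over $Q$. Then $\|psp\|\ge\varphi(\tau(p))$ for every nonzero $p\in\mathcal P(B)$.
\end{proposition}

The trick of Example~\ref{ex:half} is special to $t=\frac12$ and $Q=\mathbb C$; in general $p$ does not even commute with $Q$. What survives is an algebraic relation between two $Q$-valued averages of the resolvent of $psp$. The resolvent exists at every real $z>\|psp\|$, and we show that the relation cannot hold at a point $z<\varphi(\tau(p))$.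

Fix $p$ and put $t=\tau(p)>0$, $\lambda=\|psp\|\le1$. For complex $z\notin[-\lambda,\lambda]$ put
\[
R(z)=(z-psp)^{-1}p,\qquad g(z)=E_Q(R(z)),\qquad\kappa(z)=E_Q(sR(z)).
\]
The element $R(z)=pR(z)p$ is the inverse of $zp-psp$ in $p\mathcal Mp$, and all three functions are holomorphic. For real $z>\lambda$ we have $R(z)\ge(z+\lambda)^{-1}p$, so $g(z)\ge0$ and $\tau(g(z))>0$. Moreover $\kappa(z)$ is self-adjoint: since $s$ commutes with $Q$, we have $\tau(asR)=\tau(saR)=\tau(aRs)$ for $a\in Q$, so $\kappa=E_Q(Rs)=\kappa^*$. Put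
\[
h(u)=\tfrac12\big(\sqrt{1+4u^2}-1\big)\qquad(u\in\mathbb R),
\]
the nonnegative solution of $h^2+h=u^2$.

\begin{lemma}\label{lem:kappa}
For all real $z>\lambda$ we have $\kappa(z)=h(g(z))$.
\end{lemma}

In Example~\ref{ex:half}, $g=1/(2\sqrt{z^2-1})$ and $\kappa=zg-\frac12$ by \eqref{eq:trace} below, so $\kappa^2+\kappa=z^2g^2-\frac14=\frac1{4(z^2-1)}=g^2$, as the lemma asserts.

\begin{proof}[Proof of Proposition~\ref{prop:compress} from Lemma~\ref{lem:kappa}]
Let $z>\lambda$ and $\gamma=\tau(g)=\tau(R)>0$. Take the trace in $(z-psp)R=p$ and use $\tau(pspR)=\tau(s\,pRp)=\tau(sR)=\tau(\kappa)$: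
\begin{equation}\label{eq:trace}
z\gamma=t+\tau(\kappa).
\end{equation}
By the lemma, $\tau(\kappa)=\frac12\tau(\sqrt{1+4g^2})-\frac12$. Only $\tau(g)$ appears on the left of \eqref{eq:trace}, so we bound the square root from below by an affine function of $g$. Let $b=\max(0,1-2t)\in[0,1)$. Then $\sqrt{1-b^2}=\varphi(t)$, because $1-(1-2t)^2=4t(1-t)$. The Cauchy--Schwarz inequality for the vector $(1,2u)$ and the unit vector $(b,\sqrt{1-b^2})$ gives $\sqrt{1+4u^2}\ge b+2u\,\varphi(t)$ for real $u$. Applying this to $g$ and taking traces,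
\[
z\gamma\ge t-\tfrac12+\tfrac b2+\gamma\,\varphi(t)\ge\gamma\,\varphi(t),
\]
since $b\ge1-2t$. Thus $z\ge\varphi(t)$ for every $z>\lambda$, that is, $\lambda\ge\varphi(t)$.
\end{proof}

\begin{remark}\label{rem:scalar}
For $Q=\mathbb C$, substituting $\kappa=zg-t$ into $\kappa^2+\kappa=g^2$ gives
\[
(z^2-1)g^2+z(1-2t)g-t(1-t)=0,
\]
whose discriminant is $z^2(1-2t)^2+4t(1-t)(z^2-1)=z^2-4t(1-t)$. This is the source of $2\sqrt{t(1-t)}$. The value $1$ for $t>\frac12$ has a simpler cause: $q=\frac12(1+s)$ has trace $\frac12$, so $\tau(p\wedge q)=t+\frac12-\tau(p\vee q)>0$, and $psp$ acts as the identity on $p\wedge q$.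
\end{remark}

\begin{proof}[Proof of Lemma~\ref{lem:kappa}]
We first treat large $z$, where series converge, and then continue analytically.

\emph{Step 1: the shape of the expansion.} The series $R=\sum_mz^{-m-1}p(sp)^m$ does not consist of reduced words, because $p\notin B^\circ$. We re-expand it around a better point. Let $\rho=\rho^*\in Q$ be small and put $y=s-\rho$ and $v=(z-p\rho p)^{-1}p\in pBp$, the inverse of $zp-p\rho p$ in $p\mathcal Mp$. Since $zp-psp=(zp-p\rho p)-pyp$ and $pv=v=vp$, the Neumann series gives
\begin{equation}\label{eq:Rv}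
R=\sum_{m\ge0}v(yv)^m=v(1-yv)^{-1}\qquad\text{if }\|yv\|<1 .
\end{equation}
Write $v=a+v^\circ$ with $a=E_Q(v)$ and $v^\circ\in B^\circ$. Then
\[
1-yv=(1-ya)-yv^\circ=(1-ya)\big(1-(1-ya)^{-1}y\,v^\circ\big).
\]
The powers of $(1-ya)^{-1}y\,v^\circ$ are reduced words if $(1-ya)^{-1}y=\beta s$ for some $\beta\in Q$. Since $s$ commutes with $Q$ and $s^2=1$,
\begin{equation}\label{eq:beta}
(1-ya)\beta s=\beta s-(s-\rho)a\beta s=(\beta+\rho a\beta)s-a\beta ,
\end{equation}
and this equals $y=s-\rho$ when $\rho=a\beta$ and $\beta+a\beta a\beta=1$. The second equation is solved by $\beta=\beta(a)$, where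
\[
\beta(u)=\frac2{1+\sqrt{1+4u^2}}=\frac1{1+h(u)}\in(0,1],\qquad u^2\beta(u)=h(u);
\]
indeed $h(1+h)=u^2$ gives $u^2\beta=h$, and then $\beta+u^2\beta^2=\beta(1+h)=1$. So we need $\rho=\rho(a)$ with $\rho(u)=u\beta(u)$, while $a$ depends on $\rho$ through $v$. This is a fixed point problem.

\emph{Step 2: the fixed point for $z\ge5$.} Let $K=\{a\in Q:a=a^*,\ \|a\|\le\frac14\}$, a complete metric space for the operator norm, and define
\[
\Phi(a)=E_Q\big((z-p\rho(a)p)^{-1}p\big)\qquad(a\in K).
\]
Since $|\rho(u)|\le|u|$, we have $\|\rho(a)\|\le\frac14$, so $\|(z-p\rho(a)p)^{-1}\|\le(5-\frac14)^{-1}<\frac14$. As $\Phi(a)$ is self-adjoint, $\Phi(K)\subset K$. Elements of $K$ need not commute, so we estimate $\rho(a)-\rho(a')$ through a power series. The Catalan numbers satisfy $C_m\le4^m$ and $\sum_mC_mx^m=2/(1+\sqrt{1-4x})$ for $|x|<\frac14$, hence $\rho(u)=\sum_{m\ge0}(-1)^mC_mu^{2m+1}$ for $|u|<\frac12$. Telescoping gives $\|a^j-a'^j\|\le j\,4^{-(j-1)}\|a-a'\|$ on $K$, so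
\[
\|\rho(a)-\rho(a')\|\le\sum_{m\ge0}(2m+1)4^{-m}\,\|a-a'\|=\tfrac{20}9\,\|a-a'\| .
\]
The identity $\xi^{-1}-\zeta^{-1}=\xi^{-1}(\zeta-\xi)\zeta^{-1}$ then shows that $\Phi$ has Lipschitz constant at most $\frac1{16}\cdot\frac{20}9<1$. By Banach's fixed point theorem there is $a\in K$ with $\Phi(a)=a$. Put $\beta=\beta(a)$, $\rho=a\beta$, and define $y,v,v^\circ$ as in Step 1; then $E_Q(v)=a$, $\|v\|\le\frac14$, $\|v^\circ\|\le\frac12$, $\|y\|\le\frac54$ and $\|\beta\|\le1$.

\emph{Step 3: computing $g$ and $\kappa$ for $z\ge5$.} We have $\|yv\|,\|ya\|\le\frac5{16}<1$. By \eqref{eq:beta}, $(1-ya)^{-1}y=\beta s$, hence $(1-ya)^{-1}=1+(1-ya)^{-1}ya=1+s\beta a$. Put $w=\beta v^\circ\in B^\circ$, so $\|sw\|\le\frac12$. Then \eqref{eq:Rv} becomes the norm-convergent series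
\begin{equation}\label{eq:Rseries}
R=(a+v^\circ)\sum_{m\ge0}(sw)^m\,(1+s\beta a).
\end{equation}
Its terms are $a(sw)^m$, $v^\circ(sw)^m$, $a(sw)^ms\beta a$ and $v^\circ(sw)^ms\beta a$. The last two are reduced words for all $m\ge0$ and the first two for $m\ge1$; for $m=0$ the first two are $a$ and $v^\circ\in B^\circ$. By \eqref{eq:reduced}, $g(z)=E_Q(R)=a$.

Now multiply \eqref{eq:Rseries} by $s$ on the left. The terms $sv^\circ(sw)^m$ and $sv^\circ(sw)^ms\beta a$ are reduced words. For $m\ge1$, the relation $sas=a$ gives $sa(sw)^m=aw(sw)^{m-1}$ with $aw\in B^\circ$; this is an element of $B^\circ$ for $m=1$ and a reduced word for $m\ge2$, and $aw(sw)^{m-1}s\beta a$ is a reduced word for all $m\ge1$. What remains is $sa(1+s\beta a)=sa+a^2\beta$, where $sa$ is a reduced word. Therefore $\kappa(z)=a^2\beta=h(a)=h(g(z))$.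

\emph{Step 4: all $z>\lambda$.} The holomorphic function $\kappa^2+\kappa-g^2$ on the connected open set $\mathbb C\setminus[-\lambda,\lambda]$ vanishes on $[5,\infty)$, hence identically. It remains to see that $\kappa$ stays on the right branch. For real $z>\lambda$ the element $f(z)=1+2\kappa(z)$ is self-adjoint and norm-continuous in $z$, and $f^2=1+4g^2\ge1$, so the spectrum of $f(z)$ does not meet $(-1,1)$. Let $Z=\{z>\lambda:f(z)\ge1\}$. It contains $[5,\infty)$ and is closed in $(\lambda,\infty)$. It is open: if $f(z_0)\ge1$ and $\|f(z)-f(z_0)\|<1$, then $f(z)\ge0$, and the gap in the spectrum forces $f(z)\ge1$. So $Z=(\lambda,\infty)$, and $f(z)$ is the positive square root of $1+4g(z)^2$. This is $\kappa(z)=h(g(z))$.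
\end{proof}

\section{Closed walks in Ramanujan graphs}\label{sec:graphs}

We now look for a symmetry that is free from all $Q$-valued diagonal matrices. We first construct a self-adjoint element $X$ whose moments over the diagonal can be computed by counting walks.

\subsection*{The graphs}
The girth of a graph is the length of its shortest cycle, loops and double edges counting as cycles of length $1$ and $2$. Let $\ell\ne q$ be primes congruent to $1$ modulo $4$ with $q>2\sqrt\ell$ and Legendre symbol $\big(\frac\ell q\big)=1$. By Lubotzky, Phillips and Sarnak \cite{LPS} there is a connected non-bipartite $(\ell+1)$-regular graph on $q(q^2-1)/2$ vertices, with girth at least $2\log_\ell q$, all of whose adjacency eigenvalues other than $\ell+1$ have absolute value at most $2\sqrt\ell$. By connectedness the eigenvalue $\ell+1$ is simple, with constant eigenvectors.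

By Dirichlet's theorem on primes in arithmetic progressions, choose primes $\ell_k\to\infty$ with $\ell_k\equiv1\pmod4$ and primes $q_k\equiv1\pmod{4\ell_k}$ with $q_k\ge\ell_k^k$. Then $q_k\ne\ell_k$, $q_k>2\sqrt{\ell_k}$, and quadratic reciprocity for primes congruent to $1$ modulo $4$ gives $\big(\frac{\ell_k}{q_k}\big)=\big(\frac{q_k}{\ell_k}\big)=\big(\frac1{\ell_k}\big)=1$. For $k\ge2$ let $\Gamma_k$ be the resulting graph, $V_k$ its vertex set, $N_k=|V_k|$, $d_k=\ell_k+1\ge6$ its degree, $T_k\in M_{N_k}(\mathbb C)$ its adjacency matrix, and $e_k$ the rank-one projection onto the constants. Then: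
\begin{itemize}
\item[(G1)] $\Gamma_k$ has girth at least $2k$; in particular it is a simple graph;
\item[(G2)] $d_k\to\infty$;
\item[(G3)] $T_ke_k=d_ke_k$ and $\|T_k(1-e_k)\|\le2\sqrt{d_k}$;
\item[(G4)] $d_k^m/N_k\to0$ for every fixed $m$.
\end{itemize}
For (G4), $N_k\ge q_k^3/4\ge\ell_k^{3k}/4$ and $d_k\le\ell_k^2$, so $d_k^m/N_k\le4\ell_k^{2m-3k}$. All sequences below are indexed by $k\ge2$.

\subsection*{The algebras}
Let $(Q_k,\tau)$ be arbitrary tracial von Neumann algebras, let $D_k\subset M_{N_k}(\mathbb C)$ be the diagonal matrices, and give $M_{N_k}(\mathbb C)$ its normalized trace. Put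
\[
\mathcal M=\prod_\omega M_{N_k}(\mathbb C)\otimes Q_k\ \supset\ B=\prod_\omega D_k\otimes Q_k\ \supset\ Q=\prod_\omega1\otimes Q_k .
\]
Elements of $M_{N_k}(\mathbb C)\otimes Q_k$ are $V_k\times V_k$ matrices over $Q_k$. An element $b\in D_k\otimes Q_k$ is a function $i\mapsto b(i)\in Q_k$ on $V_k$, with $\|b\|=\max_i\|b(i)\|$. The expectation $E_k$ onto $D_k\otimes Q_k$ is $E_k(y)(i)=y_{ii}$, and the expectation onto $1\otimes Q_k$ sends $b$ to its average $E_{Q_k}(b)=N_k^{-1}\sum_ib(i)$. We write scalar matrices $Y$ for $Y\otimes1$.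

The normalization $Y_k=d_k^{-1/2}T_k$ makes the diagonal of $Y_k^2$ equal to $1$, but $\|Y_k\|=\sqrt{d_k}$ is unbounded because of the top eigenvalue. We remove it:
\[
X_k=Y_k(1-e_k)=Y_k-\sqrt{d_k}\,e_k,\qquad\|X_k\|\le2\le\sqrt{d_k},\qquad X=(X_k)_k\in\mathcal M .
\]
Then $X=X^*$, $\|X\|\le2$, and $X$ commutes with $Q$ because its entries are scalars.

The first nontrivial moment shows the mechanism. For $b\in D_k\otimes Q_k$,
\[
E_k(Y_kbY_k)(i)=\frac1{d_k}\sum_{j\sim i}b(j)=:\eta_k(b)(i),
\]
the average of $b$ over the neighbors of $i$; note $\|\eta_k(b)\|\le\|b\|$. On $L^2(D_k\otimes Q_k)=\ell^2(V_k)\otimes L^2(Q_k)$ the map $\eta_k$ acts as $d_k^{-1}T_k\otimes1$ and $E_{Q_k}$ acts as $e_k\otimes1$. Since $d_k^{-1}T_k-e_k=d_k^{-1}T_k(1-e_k)$, (G3) gives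
\begin{equation}\label{eq:eta}
\|\eta_k(b)-E_{Q_k}(b)\|_2\le2d_k^{-1/2}\|b\|_2 .
\end{equation}
The estimate is uniform in $b$ and does not depend on $Q_k$. In the limit it will give $E_B(XbX)=E_Q(b)$ for all $b\in B$. Higher moments are sums over closed walks, and the large girth makes these walks live on trees.

\begin{lemma}\label{lem:count}
Let $\Gamma$ be a $d$-regular graph, let $0\le l<m<\operatorname{girth}(\Gamma)$, and let $u\sim v$ be adjacent vertices. At most $(2m)^ld^{l/2}$ closed walks of length $l$ start at $v$, and at most $(2m)^ld^{l/2-1}$ of them visit $u$.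
\end{lemma}

\begin{proof}
The edges of such a walk together with the edge $\{u,v\}$ form a connected subgraph with at most $l+1\le m$ edges. It contains no cycle, so it is a tree. Deleting an edge from a tree leaves two components, which are joined only by that edge. Hence a closed walk traverses each edge an even number of times and uses at most $l/2$ distinct edges, and a walk from $v$ that visits $u$ uses the edge $\{u,v\}$.

For the first bound call a step \emph{free} if its edge has not been used before; there are at most $l/2$ free steps. For the second bound call a step free if, in addition, its edge is not $\{u,v\}$; there are at most $l/2-1$ free steps. A walk is determined by the set of free steps (at most $2^l$ choices) and the edge taken at each step: at most $d$ choices at a free step, and at most $m$ choices, among $\{u,v\}$ and the edges already used, at any other step.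
\end{proof}

For $b_1,\dots,b_m\in B$ and $1\le a\le c\le m$ put $w[a,c]=b_aXb_{a+1}X\cdots Xb_c$.

\begin{lemma}\label{lem:rec}
For all $m\ge1$ and $b_1,\dots,b_m\in B$,
\begin{equation}\label{eq:rec}
E_B\big(X\,w[1,m]\big)=\sum_{j=1}^{m-1}E_Q\big(w[1,j]\big)\,E_B\big(w[j+1,m]\big).
\end{equation}
\end{lemma}

In words: the leading $X$ is paired in turn with each later occurrence of $X$; what lies between the two is averaged down to $Q$, and what follows is averaged to $B$. For $m=1$ this is $E_B(X)=0$, and for $m=2$ it is $E_B(Xb_1X)=E_Q(b_1)$.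

\begin{proof}
By multilinearity we may assume $b_r=(b_{r,k})_k$ with $\|b_{r,k}\|\le1$. Fix $k$ with $2k>m$, so that $m<\operatorname{girth}(\Gamma_k)$ by (G1). Write $d=d_k$, $N=N_k$, and let $w^Y_k[a,c]$ and $w^X_k[a,c]$ be the products $b_{a,k}Z\cdots Zb_{c,k}$ with $Z=Y_k$ and $Z=X_k$ respectively. We drop the index $k$ on the $b$'s.

\emph{Decomposition at the first return.} Multiplying matrices,
\[
E_k\big(Y_kw^Y_k[1,m]\big)(i)=d^{-m/2}\sum b_1(i_1)\cdots b_m(i_m),
\]
summed over closed walks $i=i_0,i_1,\dots,i_m=i$, and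
\begin{equation}\label{eq:walk}
E_k\big(w^Y_k[a,c]\big)(i)=d^{-(c-a)/2}\sum b_a(i_a)\cdots b_c(i_c),
\end{equation}
summed over closed walks $i=i_a,\dots,i_c=i$. Consider a closed walk $i_0,\dots,i_m$ from $i$. Its edges form a tree, since $m$ is less than the girth. After the first step the walk is in the component of $i_1$ in the tree with the edge $\{i,i_1\}$ deleted, and it can leave this component only along that edge. So if $j+1$ is the time of the first return to $i$, then $1\le j\le m-1$ and $i_j=i_1$. Closed walks of length $m$ from $i$ are therefore in bijection with the data: an index $j$, a neighbor $i_1\sim i$, a closed walk $i_1,\dots,i_j$ from $i_1$ that \emph{avoids} $i$, and a closed walk $i_{j+1},\dots,i_m$ from $i$.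

If we drop the condition of avoiding $i$, then for fixed $j$ the sum factors, with the noncommuting factors in their given order. Since $d^{-m/2}=d^{-1}d^{-(j-1)/2}d^{-(m-j-1)/2}$, \eqref{eq:walk} shows that it equals $\eta_k\big(E_k(w_k^Y[1,j])\big)(i)\cdot E_k(w_k^Y[j+1,m])(i)$. By Lemma~\ref{lem:count}, the number of terms added by dropping the condition is at most
\[
d\cdot(2m)^{j-1}d^{(j-1)/2-1}\cdot(2m)^{m-j-1}d^{(m-j-1)/2}\le(2m)^{m-1}d^{m/2-1},
\]
and each has norm at most $d^{-m/2}$. Summing over $j$,
\begin{equation}\label{eq:finite}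
\Big\|E_k\big(Y_kw^Y_k[1,m]\big)-\sum_{j=1}^{m-1}\eta_k\big(E_k(w_k^Y[1,j])\big)\,E_k\big(w_k^Y[j+1,m]\big)\Big\|\le\frac{(2m)^m}{d_k},
\end{equation}
which tends to $0$ by (G2).

\emph{From $Y_k$ to $X_k$.} In a product with at most $m$ factors $Y_k$ and contractions between them, replace the $Y_k$ by $X_k$ one at a time. Each replacement changes the product by $\sqrt d\,Z'e_kZ''$ with $\|Z'\|\,\|Z''\|\le d^{(m-1)/2}$, and $\|e_k\|_2=N^{-1/2}$. So the total change in $\|\cdot\|_2$ is at most $m\,d^{m/2}N^{-1/2}$, which tends to $0$ by (G4). The same holds after applying $E_k$. By \eqref{eq:walk} and Lemma~\ref{lem:count}, $\|E_k(w_k^Y[a,c])\|\le(2m)^m$, so the sequence $(E_k(w_k^Y[a,c]))_k$ is bounded for large $k$, and it represents $E_B(w[a,c])$.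

\emph{From $\eta_k$ to $E_Q$.} If a bounded sequence $(c_k)_k$ represents $c\in B$, then $(\eta_k(c_k))_k$ is bounded and represents $E_Q(c)$ by \eqref{eq:eta} and (G2). Hence the sum in \eqref{eq:finite} is a bounded sequence that represents the right side of \eqref{eq:rec}, where we use $E_QE_B=E_Q$. It is $\|\cdot\|_2$-asymptotic to $E_k(Y_kw_k^Y[1,m])$, hence to $E_k(X_kw_k^X[1,m])$, which represents the left side.
\end{proof}

\begin{remark}\label{rem:hyp}
Expansion and large degree cannot be dropped. If a graph is bipartite and $J$ is the diagonal matrix with entries $\pm1$ on the two parts, then $JTJ=-T$, so $Jf(T)J=-f(T)$ for odd $f$, and the projections onto the two parts pave $f(T)$ to $0$; condition (G3) excludes this, as $-d$ is an eigenvalue of $T$. If the degree $d$ is fixed, a greedy coloring with $d+1$ colors yields an independent set of density at least $1/(d+1)$; its indicator $b$ has $\eta(b)=0$ on the set, so $\|\eta(b)-\tau(b)\|_2\ge(d+1)^{-3/2}$ however large the graph is.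
\end{remark}

\begin{remark}\label{rem:whysign}
The contraction $X/2$ is not the element we want. Take $Q_k=\mathbb C$, let $p\in\mathcal P(B)$ have trace $t>0$, and put $\mu_m=\tau((pXp)^m)/t$ with $(pXp)^0=p$. Apply \eqref{eq:rec} with all $b_r=p$, multiply by $p$ and take the trace: $\mu_1=0$ and $\mu_m=t\sum_{a+c=m-2}\mu_a\mu_c$. So the odd moments vanish and $\mu_{2m}=C_mt^m$. Since $C_m^{1/m}\to4$, we get $\|pXp\|=2\sqrt t$ and $\|X\|=2$, and the compressions of $X/2$ have norm only $\sqrt t$. Passing to $\operatorname{sgn}(X)$ pushes the whole spectrum to $\pm1$ and, as we show next, preserves freeness.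
\end{remark}

\section{Chebyshev polynomials and the sign of $X$}\label{sec:cheb}

To prove \eqref{eq:free} for $\operatorname{sgn}(X)$ we approximate the sign by polynomials, so we need \eqref{eq:rec} for words containing polynomials in $X$. For a polynomial $f$ let $\partial f(u,v)=\frac{f(u)-f(v)}{u-v}\in\mathbb C[u,v]$; thus $\partial$ is linear and sends $u^a$ to $\sum_{a'+a''=a-1}u^{a'}v^{a''}$. Let $f_1,\dots,f_r$ be polynomials with $\partial f_i=\sum_\nu f'_{i\nu}(u)f''_{i\nu}(v)$, let $b_1,\dots,b_{r-1}\in B$, and write $f$ for $f(X)$. Then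
\begin{equation}\label{eq:polyrec}
E_B(X\,f_1b_1f_2\cdots b_{r-1}f_r)=\sum_{i=1}^r\sum_\nu E_Q(f_1b_1\cdots b_{i-1}f'_{i\nu})\,E_B(f''_{i\nu}b_i\cdots b_{r-1}f_r).
\end{equation}
Indeed, the $i$-th term on the right depends only on $\partial f_i$ and not on the chosen decomposition, so both sides are linear in each $f_i$. For monomials, write $X^a=X1X\cdots1X$; then \eqref{eq:polyrec} is \eqref{eq:rec}, the splittings at the $a$ occurrences of $X$ inside $X^a$ being $X^{a'}\cdot X\cdot X^{a''}$ with $a'+a''=a-1$.

We want a basis of polynomials on which $\partial$ and multiplication by $X$ interact well. Let $U_{-1}=0$, $U_0=1$ and $U_{m+1}(u)=uU_m(u)-U_{m-1}(u)$. Each $U_m$ is monic of degree $m$, and $U_m(2\cos\theta)=\sin((m+1)\theta)/\sin\theta$. The semicircle law $d\sigma(u)=\frac1{2\pi}\sqrt{4-u^2}\,du$ on $[-2,2]$ becomes $\frac2\pi\sin^2\theta\,d\theta$ on $[0,\pi]$, so the $U_m$ are orthonormal for $\sigma$; in particular $\int U_m\,d\sigma=0$ for $m\ge1$. The recurrence says that $G(u)=\sum_{m\ge0}U_m(u)x^m$ equals $(1-ux+x^2)^{-1}$ as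 a formal power series in $x$. Hence $G(u)-G(v)=(u-v)\,x\,G(u)G(v)$, and comparing coefficients of $x^m$,
\begin{equation}\label{eq:dU}
\partial U_m=\sum_{\substack{a+c=m-1\\ a,c\ge0}}U_a(u)\,U_c(v).
\end{equation}
The two smallest cases of the next lemma are $E_B(U_2)=E_B(X1X)-1=0$ and $E_B(U_1bU_1)=E_Q(b)=0$ for $b\in B^\circ$.

\begin{lemma}\label{lem:cheb}
If $r\ge1$, $m_1,\dots,m_r\ge1$ and $b_1,\dots,b_{r-1}\in B^\circ$, then
\[
E_B\big(U_{m_1}(X)\,b_1\,U_{m_2}(X)\cdots b_{r-1}\,U_{m_r}(X)\big)=0 .
\]
\end{lemma}

\begin{proof}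
We use induction on the total degree $L=\sum_im_i$. For $L=1$ the claim is $E_B(X)=0$. Let $L\ge2$, write $U_m$ for $U_m(X)$, and put $W=b_1U_{m_2}\cdots b_{r-1}U_{m_r}$, with $W=1$ if $r=1$. The recurrence gives
\begin{equation}\label{eq:split}
E_B(U_{m_1}W)=E_B(X\,U_{m_1-1}W)-E_B(U_{m_1-2}W).
\end{equation}
Expand the first term on the right by \eqref{eq:polyrec} and \eqref{eq:dU}.

The terms with $i=1$ are $\sum_{a+c=m_1-2}E_Q(U_a)E_B(U_cW)$. For $1\le a<L$ we have $E_Q(U_a)=E_QE_B(U_a)=0$ by induction. So only $a=0$ contributes, and it gives $E_B(U_{m_1-2}W)$, which cancels the last term of \eqref{eq:split}. If $m_1=1$, the sum is empty and $U_{-1}=0$.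

The terms with $2\le i\le r$ have left factor $E_Q(W')$, where
\[
W'=U_{m_1-1}\,b_1\,U_{m_2}\cdots U_{m_{i-1}}\,b_{i-1}\,U_a,\qquad0\le a\le m_i-1 .
\]
A factor $U_0=1$ can occur in $W'$ only at the two ends. Suppose some factor of positive degree occurs. After deleting the trivial ends, $W'=cW''c'$ with $c\in\{1,b_1\}$, $c'\in\{1,b_{i-1}\}$ and $W''$ a word of the form in the lemma of total degree less than $L$, so $E_Q(W')=E_Q(cE_B(W'')c')=0$ by induction. Otherwise $m_1=1$, $a=0$ and $i=2$, so $W'=b_1$ and $E_Q(W')=0$ by hypothesis.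
\end{proof}

\begin{theorem}\label{thm:model}
For arbitrary tracial von Neumann algebras $Q_k$, the element $s=\operatorname{sgn}(X)\in\mathcal M$ is a symmetry that is free from $B$ over $Q$. In particular $s$ commutes with $Q$, $E_B(s)=0$, and $\|psp\|\ge\varphi(\tau(p))$ for every nonzero $p\in\mathcal P(B)$.
\end{theorem}

\begin{proof}
Lemma~\ref{lem:cheb} with $r=1$ gives $\tau(U_m(X))=0=\int U_m\,d\sigma$ for $m\ge1$. The $U_m$ span all polynomials, so the distribution of $X$ has the same moments as $\sigma$; both are supported on $[-2,2]$, so they coincide. As $\sigma$ has no atom at $0$ and $\tau$ is faithful, the kernel projection of $X$ is zero, and $s=s^*$, $s^2=1$. Being a Borel function of $X$, $s$ commutes with $Q$.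

Let $g_j(u)=(1-\frac1j)\max(-1,\min(1,ju))$. By the Weierstrass theorem choose a polynomial within $\frac1j$ of $g_j$ uniformly on $[-2,2]$, and let $f_j$ be its odd part, which is also within $\frac1j$ of the odd function $g_j$. Then $|f_j|\le1$ on $[-2,2]$ and $f_j\to\operatorname{sgn}$ pointwise, so $\|f_j(X)\|\le1$ and $\|f_j(X)-s\|_2=\|f_j-\operatorname{sgn}\|_{L^2(\sigma)}\to0$ by dominated convergence. The coefficient of $U_0$ in $f_j$ is $\int f_j\,d\sigma=0$, so $f_j$ is a linear combination of $U_m$ with $m\ge1$. By Lemma~\ref{lem:cheb}, $E_B(f_j(X)b_1\cdots b_{r-1}f_j(X))=0$ for $b_i\in B^\circ$. Letting $j\to\infty$ in $\|\cdot\|_2$ gives \eqref{eq:free}. The last assertion is Proposition~\ref{prop:compress}.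
\end{proof}

If $p_1,\dots,p_n$ is a partition in $B$ with $n\ge2$, then $\tau(p_i)\ge1/n$ for some $i$. By \eqref{eq:max}, Theorem~\ref{thm:model} and the monotonicity of $\varphi$,
\begin{equation}\label{eq:pigeon}
\Big\|\sum_ip_isp_i\Big\|\ge\varphi(1/n)=2\sqrt{n-1}/n .
\end{equation}

\section{Proofs of the theorems}\label{sec:thms}

\begin{proof}[Proof of Theorem~\ref{thm:KS}]
Take $Q_k=\mathbb C$, so $\mathcal M=\prod_\omega M_{N_k}(\mathbb C)$ and $B=\prod_\omega D_k$. Lift $s$ to self-adjoint contractions $s_k\in M_{N_k}(\mathbb C)$. The equality $E_B(s)=0$ says only that the diagonals $E_k(s_k)$ are small in $\|\cdot\|_2$; some diagonal entries may be large, and subtracting the diagonal could then increase the norm by a fixed amount. We therefore discard the coordinates where the diagonal is large.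

Put $\delta_k=\|E_k(s_k)\|_2^{1/2}$, so $\lim_\omega\delta_k=0$, and let $f_k\in D_k$ be the projection onto the coordinates $i$ with $|E_k(s_k)(i)|\le\delta_k$. Chebyshev's inequality gives $\delta_k^2\,\tau(1-f_k)\le\|E_k(s_k)\|_2^2=\delta_k^4$, so $\|1-f_k\|_2\le\delta_k$ (if $\delta_k=0$, then $f_k=1$). Define
\[
x_k=(1+\delta_k)^{-1}f_k\big(s_k-E_k(s_k)\big)f_k .
\]
Then $x_k=x_k^*$ and $E_k(x_k)=0$ by bimodularity. Also $\|x_k\|\le1$, because $\|f_ks_kf_k\|\le1$ and $\|f_kE_k(s_k)f_k\|\le\delta_k$. Finally
\[
\|x_k-s_k\|_2\le\delta_k\|x_k\|_2+\|f_ks_kf_k-s_k\|_2+\|E_k(s_k)\|_2\le\delta_k+2\delta_k+\delta_k^2,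
\]
so $(x_k)_k$ is again a lift of $s$.

Identify $\ell^2\mathbb N$ with $\bigoplus_{k\ge2}\ell^2(V_k)$ by a bijection of the canonical bases and put $x=\bigoplus_kx_k\in(\mathcal B_h\ominus\mathcal D)_1$. A partition in $\mathcal D$ has the form $p_i=\bigoplus_kp_{i,k}$ with $p_{1,k},\dots,p_{n,k}$ a partition in $D_k$. The classes $P_i=(p_{i,k})_k$ form a partition in $B$, and $(\sum_ip_{i,k}x_kp_{i,k})_k$ is a lift of $\sum_iP_isP_i$. Since the quotient map is contractive, \eqref{eq:pigeon} gives
\[
\Big\|\sum_ip_ixp_i\Big\|=\sup_k\Big\|\sum_ip_{i,k}x_kp_{i,k}\Big\|\ge\Big\|\sum_iP_isP_i\Big\|\ge2\sqrt{n-1}/n .\qedhere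
\]
\end{proof}

For Theorem~\ref{thm:II1} recall that a von Neumann algebra is \emph{diffuse} if it has no minimal nonzero projection. We use three standard facts: a II$_1$ factor is diffuse; in a diffuse abelian tracial von Neumann algebra $1$ is a sum of $N$ projections of trace $1/N$, for every $N$; and in a II$_1$ factor projections of equal trace are equivalent.

\begin{lemma}\label{lem:diffuse}
A MASA $C$ in a diffuse von Neumann algebra $N$ is diffuse.
\end{lemma}

\begin{proof}
Suppose $e\in C$ is a minimal projection, so $Ce=\mathbb Ce$. For $y\in eNe$ and $c\in C$ with $ce=\alpha e$ we have $cy=\alpha y=yc$. Hence $y\in C'\cap N=C$, and $y\in Ce=\mathbb Ce$. So $eNe=\mathbb Ce$ and $e$ is minimal in $N$, a contradiction.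
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:II1}]
If $A$ is a MASA, then $A'\cap M=A$ is diffuse by Lemma~\ref{lem:diffuse}, so it suffices to treat the general case. Let $C$ be a MASA of $A'\cap M$; it is diffuse by the same lemma. For each $k\ge2$ choose projections $e^{(k)}_i\in C$, $i\in V_k$, of trace $1/N_k$ with sum $1$. This is the only use of the hypothesis on $A'\cap M$. The $e_i^{(k)}$ are equivalent in $M$, so they are the diagonal of a system of matrix units, which spans a unital copy of $M_{N_k}(\mathbb C)$ in $M$ with diagonal $D_k=\operatorname{span}\{e^{(k)}_i\}$. Put $Q_k=M_{N_k}(\mathbb C)'\cap M$. Then $M=M_{N_k}(\mathbb C)\otimes Q_k$, and $\tau$ is the product trace by uniqueness of the trace on $M$. A matrix over $Q_k$ commutes with all $e_i^{(k)}$ if and only if it is diagonal, so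
\[
A\subset D_k'\cap M=D_k\otimes Q_k .
\]
The entries $a(i)\in Q_k$ of an element $a\in A$ depend on the matrix units, and nothing makes $a(i)$ and $a'(j)$ commute for $i\ne j$; this is why Theorem~\ref{thm:model} is needed for arbitrary $Q_k$.

With this choice of $Q_k$ we have $\mathcal M=M^\omega$ and $A^\omega\subset B$. Let $s$ be the symmetry of Theorem~\ref{thm:model}. Then $E_{A^\omega}(s)=E_{A^\omega}(E_B(s))=0$, and $\|psp\|\ge\varphi(\tau(p))$ for all nonzero $p\in\mathcal P(A^\omega)\subset\mathcal P(B)$. The statement on partitions is \eqref{eq:pigeon}.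
\end{proof}

\section{Exact constants and the paving size}\label{sec:cor}

The paving constant is defined by an infimum, while the paving size asks for an actual partition. In an ultrapower the two agree, by a diagonal argument.

\begin{lemma}\label{lem:attain}
Let $A\subset M$ be a MASA in a II$_1$ factor, $x\in M^\omega$ and $n\ge2$. The infimum defining $\varepsilon_n(x;A^\omega)$ is attained.
\end{lemma}

\begin{proof}
We first lift a partition $P_1,\dots,P_n$ in $A^\omega$ to partitions in $A$. Lift $P_i$ to positive contractions $a_{i,k}\in A$ (apply $u\mapsto\max(0,\min(1,u))$ to a self-adjoint lift) and put $q_{i,k}=\chi_{[1/2,1]}(a_{i,k})$. Since $|\chi_{[1/2,1]}(u)-u|\le2(u-u^2)$ on $[0,1]$ and $\lim_\omega\|a_{i,k}-a_{i,k}^2\|_2=0$, the projections $q_{i,k}$ also lift $P_i$. As $A$ is abelian, $p_{i,k}=q_{i,k}\prod_{r<i}(1-q_{r,k})$, $i<n$, are mutually orthogonal projections that lift $P_i\prod_{r<i}(1-P_r)=P_i$, and $p_{n,k}=1-\sum_{i<n}p_{i,k}$ lifts $P_n$.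

Let $\varepsilon_0=\varepsilon_n(x;A^\omega)$ and $x=(x_k)_k$. For each $j\ge1$ take a partition in $A^\omega$ that paves $x$ to norm at most $\varepsilon_0+\frac1j$, lift it to partitions $(p^{(j)}_{i,k})_{i\le n}$ in $A$, and put $y^{(j)}_k=\sum_ip^{(j)}_{i,k}x_kp^{(j)}_{i,k}$. The quotient map commutes with continuous functional calculus, so
\[
\lim_{k\to\omega}\big\|\big(|y_k^{(j)}|-\varepsilon_0-\tfrac1j\big)_+\big\|_2=0 .
\]
Choose sets $K_1\supset K_2\supset\cdots$ in $\omega$ with $K_j\subset[j,\infty)$ such that this norm is less than $\frac1j$ for $k\in K_j$. For $k\in K_1$ put $j(k)=\max\{j:k\in K_j\}\le k$, and put $j(k)=1$ for $k\notin K_1$. Since $j(k)\ge j$ on $K_j$, we have $j(k)\to\infty$ along $\omega$. The classes $p_i=(p^{(j(k))}_{i,k})_k$ form a partition in $A^\omega$, and $y=\sum_ip_ixp_i$ is the class of $(y_k^{(j(k))})_k$. From $(u-\varepsilon_0)_+\le(u-\varepsilon_0-\frac1j)_++\frac1j$ we get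
\[
\big\|(|y|-\varepsilon_0)_+\big\|_2\le\lim_{k\to\omega}\frac2{j(k)}=0,
\]
that is, $\|y\|\le\varepsilon_0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(1) The constants are at most $1$ by \eqref{eq:max}, and at least $2\sqrt1/2=1$ by Theorems~\ref{thm:KS} and~\ref{thm:II1}.

(2) Combine \eqref{eq:singular} with Theorem~\ref{thm:II1}.

(3) Let $0<\varepsilon<1$. For $n\ge2$, the inequality $2\sqrt{n-1}/n\le\varepsilon$ reads $\varepsilon^2n^2-4n+4\ge0$. The roots of this quadratic are $n_+(\varepsilon)>2$ and $4\varepsilon^{-2}/n_+(\varepsilon)=2/(1+\sqrt{1-\varepsilon^2})<2$. Hence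
\begin{equation}\label{eq:nplus}
2\sqrt{n-1}/n\le\varepsilon\iff n\ge n_+(\varepsilon)\qquad(n\ge2).
\end{equation}
Suppose that $n$ projections suffice to pave every element of $(\mathcal B_h\ominus\mathcal D)_1$, or of $(M^\omega_h\ominus A^\omega)_1$, to norm at most $\varepsilon$. The elements $x$ and $s$ of the two theorems have norm $1>\varepsilon$; for $x$ apply Theorem~\ref{thm:KS} to the partition $p_1=1$, $p_2=0$. So $n\ge2$, the theorems give $2\sqrt{n-1}/n\le\varepsilon$, and $n\ge n_+(\varepsilon)$ by \eqref{eq:nplus}.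

Let $A$ be singular and $n=\lceil n_+(\varepsilon)\rceil$. By \eqref{eq:singular} and \eqref{eq:nplus}, $\varepsilon_n(x;A^\omega)\le\varepsilon$ for every $x\in(M^\omega_h\ominus A^\omega)_1$, and by Lemma~\ref{lem:attain} some partition into $n$ projections satisfies $\|\sum_ip_ixp_i\|\le\varepsilon$. Thus $\mathrm n(A^\omega\subset M^\omega;\varepsilon)\le\lceil n_+(\varepsilon)\rceil$, and equality follows from the lower bound.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LPS}
Lubotzky, Phillips and Sarnak, \emph{Ramanujan graphs}, Combinatorica 8 (1988).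

\bibitem{PV}
Sorin Popa and Stefaan Vaes, \emph{On the optimal paving over MASAs in von Neumann algebras}, arXiv:1507.01072 (2015).

\end{thebibliography}
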